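\title{A postcritically finite Julia set that is neither a cluster nor quasisymmetrically rigid}

\begin{abstract}
We construct a postcritically finite rational map of degree $4$ with non-empty Fatou set whose Julia set $J$ has two properties. It is not a cluster: two of its Fatou domains cannot be joined by a curve that meets $J$ in only countably many points. It is not quasisymmetrically rigid: Thompson's group $\mathbb T$ embeds in the group of quasisymmetric self-homeomorphisms of $J$, and only the identity of $\mathbb T$ acts as a M\"obius transformation. Consequently no set quasisymmetrically equivalent to $J$ is quasisymmetrically rigid.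
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $\overline{\mathbb C}$ be the Riemann sphere with the spherical metric $\sigma$. A homeomorphism $h:X\to X'$ between subsets of $\overline{\mathbb C}$ is \emph{quasisymmetric} if it extends to an orientation-preserving homeomorphism of $\overline{\mathbb C}$ and there is a homeomorphism $\eta:[0,\infty)\to[0,\infty)$ such that
\[
\frac{\sigma(h(u),h(v))}{\sigma(h(u),h(w))}\le \eta\!\left(\frac{\sigma(u,v)}{\sigma(u,w)}\right)\qquad\text{for all distinct }u,v,w\in X .
\]
Thus $h$ may change distances, but it distorts ratios of distances by a controlled amount, uniformly over all scales. Compositions and inverses of quasisymmetric maps are quasisymmetric, with distortion functions $\eta_2\circ\eta_1$ and $s\mapsto 1/\eta^{-1}(1/s)$, so the quasisymmetric self-homeomorphisms of $X$ form a group $QS(X)$. A M\"obius transformation is bi-Lipschitz for $\sigma$, so one that preserves $X$ restricts to an element of $QS(X)$. The set $X$ is \emph{quasisymmetrically rigid} if every element of $QS(X)$ is the restriction of a M\"obius transformation.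

A rational map $f$ is \emph{postcritically finite} (PCF) if all of its critical points are eventually periodic. Let $J$ be its Julia set; the components of $\overline{\mathbb C}\setminus J$ are the \emph{Fatou domains}. Locally $J$ has many conformal symmetries, namely the branches of $f^{-m}\circ f^{n}$. To make a global homeomorphism out of them one can try to cut the sphere into finitely many pieces along curves that run in the Fatou set except at finitely many points, move different pieces by different branches, and repair the mismatch along the cuts by a quasiconformal interpolation inside the Fatou set. The following notion measures whether curves of this kind are available. The Julia set $J$ is a \emph{cluster} if every pair of Fatou domains can be joined by a curve meeting $J$ in at most countably many points.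

Two cases mark the extremes. For $z\mapsto z^2$ the Julia set is the unit circle, a radial segment joins the two Fatou domains through one point of $J$, and cutting and regluing produces non-M\"obius quasisymmetric maps (Example~\ref{ex:circle}). At the other end, suppose that there are at least two Fatou domains and that their closures are pairwise disjoint, as for a Sierpi\'nski carpet. Then $J$ is not a cluster. Indeed, if $\gamma:[0,1]\to\overline{\mathbb C}$ joined two Fatou domains and met $J$ in a countable set, then the preimages under $\gamma$ of the closures of the Fatou domains and of the remaining points of $J\cap\gamma([0,1])$ would be countably many disjoint closed sets covering $[0,1]$, two of them non-empty, and a theorem of Sierpi\'nski ((F5) below) forbids this. The known results follow the same pattern. A Sierpi\'nski carpet that is the Julia set of a PCF rational map is quasisymmetrically rigid (Bonk--Lyubich--Merenkov). The Basilica Julia set, Apollonian gasket Julia sets and finitely ramified fractal Julia sets, all of which are clusters, admit quasisymmetric self-maps that are not M\"obius. One is led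 to guess that the failure of the cluster property forces rigidity, and this is the question from \cite{GYZ} that we answer.

\medskip
\noindent\textbf{Question.} \emph{Let $f$ be a PCF rational map with non-empty Fatou set whose Julia set is not a cluster. Is the Julia set necessarily quasisymmetrically rigid?}
\medskip

The answer is no.

\begin{theorem}\label{thm:main}
There is $\xi\in(24,25)$ such that, with $a=\frac{3\xi^2}{2\xi+1}$ and $k=-\frac{\xi(2\xi+1)}{(\xi-1)^4}$, the map
\[
f(z)=k\,\frac{(z-1)^3(z-a)}{z}
\]
is PCF with non-empty Fatou set, its Julia set $J$ is not a cluster, and $J$ has a quasisymmetric self-homeomorphism which is not the restriction of a M\"obius map.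
\end{theorem}

For this map rigidity fails in a strong algebraic form. Thompson's group $\mathbb T$, a group of piecewise linear homeomorphisms of the circle, is recalled in (F7).

\begin{theorem}\label{thm:thompson}
For the map $f$ of Theorem~\ref{thm:main} there is an injective homomorphism $g\mapsto h_g$ from Thompson's group $\mathbb T$ into $QS(J)$. Every $h_g$ extends to a quasiconformal homeomorphism of $\overline{\mathbb C}$, and $h_g$ is the restriction of a M\"obius map only for $g=\mathrm{id}$. Consequently $QS(J)$ is not isomorphic to any group of M\"obius transformations, and no set quasisymmetrically equivalent to $J$ is quasisymmetrically rigid.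
\end{theorem}

The example exploits the quantifier in the definition: $J$ fails to be a cluster as soon as \emph{one} pair of Fatou domains cannot be joined, while cutting and regluing needs good curves only between \emph{some} pairs. The map $f$ has two superattracting fixed points, $\infty$ of local degree $3$ and $\xi$ of local degree $2$, with immediate basins $U$ and $Y$. Their boundaries share a repelling fixed point $\beta$, and two rays of $U$ landing at $\beta$ form a Jordan curve $C$ with $C\cap J=\{\beta\}$ (Section~\ref{sec:map}). On the left of $C$ lies a Fatou domain $W$ that is separated from $U$ by an infinite sequence of disjoint compact layers, so $J$ is not a cluster (Section~\ref{sec:cluster}). On the right of $C$ lies $Y$, on which $f$ is conjugate to $z\mapsto z^2$. To each dyadic angle $t$ of $Y$ is attached a \emph{limb} $D_t$, a conformal copy of the left side of $C$ whose boundary meets $J$ in a single point $x_t$ (Section~\ref{sec:tiles} and Figure~\ref{fig:tiles}). An element $g\in\mathbb T$ acts on the angles of $Y$ and carries the limb $D_t$ to the limb $D_{g(t)}$ by a branch of $f^{-m}\circ f^n$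 (Sections~\ref{sec:ends}--\ref{sec:group}). The cuts run in $U$ and $Y$ and never enter a limb that is being moved, so the barrier between $U$ and $W$ does not obstruct the construction. Section~\ref{sec:circle} carries out the regluing for $z\mapsto z^2$, where there are no limbs.

\section{Background}\label{sec:facts}

We write $\mathbb H^{+}$ and $\mathbb H^-$ for the upper and lower half planes and $\widehat{\mathbb R}=\mathbb R\cup\{\infty\}$. The following standard facts are used; $f$ denotes a rational map of degree at least $2$.

\begin{itemize}
\item[(F1)] \emph{Fatou and Julia sets.} The Julia set $J$ is compact, perfect and completely invariant ($z\in J$ if and only if $f(z)\in J$), it contains all repelling cycles, and $f$ maps each Fatou domain onto a Fatou domain. A cycle is \emph{superattracting} if it contains a critical point. For a PCF map every cycle is superattracting or repelling, and every Fatou domain eventually maps onto a component of the immediate basin of a superattracting cycle (Milnor \cite{Milnor}; Sullivan).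
\item[(F2)] \emph{B\"ottcher coordinates} \cite[\S 9]{Milnor}. Near a superattracting fixed point $z_0$ of local degree $d$ there is a conformal coordinate vanishing at $z_0$ that conjugates $f$ to $w\mapsto w^d$; it is unique up to a factor that is a $(d-1)$-st root of unity. Its modulus extends to a continuous function $G$ from the basin of $z_0$ to $[0,1)$ with $G\circ f=G^d$. Either the coordinate extends to a conformal isomorphism of the immediate basin onto the unit disc $\mathbb D$, or the immediate basin contains a critical point $c\ne z_0$ with $0<G(c)<1$.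
\item[(F3)] \emph{Preimages of domains.} If $\Omega$ is a domain and $\Omega'$ is a component of $f^{-1}(\Omega)$, then $f:\Omega'\to\Omega$ is proper and onto, and its degree $d$ is the number of preimages in $\Omega'$, with multiplicity, of any one point of $\Omega$. So the components of $f^{-1}(\Omega)$ can be listed by looking at the preimages of a single point. If $d=1$ the map is a conformal isomorphism. If $\Omega$ is a disc, the Riemann--Hurwitz formula says that the Euler characteristic of $\Omega'$ is $d$ minus the number of critical points in $\Omega'$, counted with multiplicity.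
\item[(F4)] \emph{Plane topology and function theory.} A conformal isomorphism between Jordan domains extends to a homeomorphism of the closures (Carath\'eodory). A crosscut of a Jordan domain, that is, an arc in the domain with two distinct endpoints on the boundary, divides it into two components, whose boundaries consist of the crosscut and one of the two boundary arcs. A uniformly bounded sequence of holomorphic functions on a domain that converges on an open set converges locally uniformly (Vitali).
\item[(F5)] \emph{Sierpi\'nski's theorem} \cite[Theorem 6.1.27]{Engelking}. A continuum is not a countable disjoint union of closed sets at least two of which are non-empty.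
\item[(F6)] \emph{Quasiconformal maps.} An orientation-preserving homeomorphism $h$ between plane domains is $K$-quasiconformal ($K$-qc) if it has locally square-integrable distributional derivatives with $|h_{\bar z}|\le\frac{K-1}{K+1}|h_z|$ almost everywhere. The notion is local and conformally invariant. A locally Lipschitz, piecewise affine homeomorphism with finitely many linear parts, each of positive determinant, is $K$-qc for some $K$. An orientation-preserving homeomorphism of $\overline{\mathbb C}$ that is locally $K$-qc off a finite set is $K$-qc. A $K$-qc homeomorphism of $\mathbb C$ is quasisymmetric for the Euclidean metric.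
\item[(F7)] \emph{Thompson's group} \cite{CFP}. A \emph{standard interval} is $I=[j2^{-n},(j+1)2^{-n}]$ with $0\le j<2^n$; its \emph{level} is $n(I)=n$. The group $\mathbb T$ consists of the homeomorphisms $g$ of $\mathbb R/\mathbb Z$ for which there are two partitions $\{I_i\}$, $\{I'_i\}$ of $[0,1]$ into equally many standard intervals such that $g$ maps each $I_i$ affinely and increasingly onto $I_i'$; the bijection $I_i\mapsto I'_i$ respects the cyclic order. Every partition of $[0,1]$ into standard intervals arises from $\{[0,1]\}$ by successive halvings. The group $\mathbb T$ is finitely generated, infinite and simple.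
\item[(F8)] \emph{Malcev's theorem.} A finitely generated linear group is residually finite: every element other than the identity survives in some finite quotient.
\end{itemize}

The algebraic properties of $\mathbb T$ and (F8) are used only for Theorem~\ref{thm:thompson}. If $g\in\mathbb T$ is given by $\{I_i\}$ and $\{I_i'\}$, then halving one $I_i$ and the corresponding $I'_i$ gives another pair of partitions for $g$; in particular we may always assume that the partitions have at least two intervals. Our running example is the element $g_0\in\mathbb T$ given by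
\begin{equation}\label{eq:g0}
[0,\tfrac12]\to[0,\tfrac14],\qquad [\tfrac12,\tfrac34]\to[\tfrac14,\tfrac12],\qquad [\tfrac34,1]\to[\tfrac12,1].
\end{equation}

\section{Regluing the circle}\label{sec:circle}

Consider $f_0(z)=z^2$ and the map $e^{2\pi it}\mapsto e^{2\pi ig_0(t)}$ of its Julia set. Since $g_0(t)=t/2$, $t-\frac14$, $2t-1$ on the three intervals in \eqref{eq:g0}, this map coincides on the three arcs with a branch of $\sqrt z$, with $-iz$ and with $z^2$; these are branches of $f_0^{-2}\circ f_0$, $f_0^{-2}\circ f_0^{2}$ and $f_0^{-1}\circ f_0^{2}$. The three conformal maps agree at the break points $1,-1,-i$ on the circle but not along the rays through them: if $|z|=e^{-p}$, the images have moduli $e^{-p/2}$, $e^{-p}$, $e^{-2p}$. The mismatch in the exponent is proportional to $p$. If it is spread over an angular window whose width is also proportional to $p$, the derivatives stay bounded, and the region where the map is modified touches the circle only at the break points. The next lemma does this in general. In it $|\theta-b|$ is the distance on $\mathbb R/\mathbb Z$, and $\theta-b$ is the representative closest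 to $0$.

\begin{lemma}[Interpolation]\label{lem:model}
Let $b_1,\dots,b_l$ $(l\ge2)$ be points of $\mathbb R/\mathbb Z$ in cyclic order, with indices mod $l$, and let $\Theta$ be an orientation-preserving homeomorphism of $\mathbb R/\mathbb Z$ that is affine of slope $\mu_j$ on $(b_j,b_{j+1})$. Let $\mu_{\min},\mu_{\max}$ be the smallest and largest slope, and let $\delta>0$ be smaller than half of the length of each arc $(b_j,b_{j+1})$. For $0<p\le\delta$ put
\[
\tau(p,\theta)=
\begin{cases}
\mu_jp, & \theta\in(b_j,b_{j+1}),\ |\theta-b_i|\ge p\text{ for all }i,\\[2pt]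
\dfrac{\mu_{j-1}+\mu_j}{2}\,p+\dfrac{\mu_j-\mu_{j-1}}{2}\,(\theta-b_j), & |\theta-b_j|\le p,
\end{cases}
\]
and for $p\ge\delta$ put $\tau(p,\theta)=\tau(\delta,\theta)+p-\delta$. Then $F(p,\theta)=(\tau(p,\theta),\Theta(\theta))$ has the following properties.
\begin{itemize}
\item[(a)] $F$ is a homeomorphism of $(0,\infty)\times\mathbb R/\mathbb Z$ onto itself, and for some $K$ it is $K$-qc both in the coordinate $p+2\pi i\theta$ and in the coordinate $-p+2\pi i\theta$.
\item[(b)] $\mu_{\min}\,p\le\tau(p,\theta)\le\mu_{\max}\,p$ for $p\le\delta$, and $\tau\to\infty$ uniformly in $\theta$ as $p\to\infty$.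
\item[(c)] $F$ maps $\{|\theta-b_j|\le p\le\delta\}$ into $\{(p',\theta'):|\theta'-\Theta(b_j)|\le\kappa p'\}$, where $\kappa=\mu_{\max}/\mu_{\min}$.
\end{itemize}
\end{lemma}

\begin{proof}
By the choice of $\delta$ the triangles $|\theta-b_j|\le p\le\delta$ are disjoint. In the $j$-th triangle put $s=(\theta-b_j)/p\in[-1,1]$; then $\tau=\frac{1-s}2\mu_{j-1}p+\frac{1+s}2\mu_jp$. This equals $\mu_jp$ for $s=1$ and $\mu_{j-1}p$ for $s=-1$, so the two formulas agree where both apply and $\tau$ is continuous. It is also a convex combination of $\mu_{j-1}p$ and $\mu_jp$, which gives the first half of (b); the second half follows from $\tau\ge p-\delta$ for $p\ge\delta$.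

The lines $\theta=b_j$, $\theta=b_j\pm p$, $\theta=b_j\pm\delta$ and $p=\delta$ cut the half cylinder into finitely many regions, on each of which $F$ is affine with triangular linear part $\begin{pmatrix}\tau_p&\tau_\theta\\0&\Theta'\end{pmatrix}$, where $\tau_p$ is one of $\mu_j$, $\frac12(\mu_{j-1}+\mu_j)$, $1$ and $\Theta'$ is one of the $\mu_j$. For fixed $\theta$ the function $\tau(\cdot,\theta)$ is therefore increasing, and by (b) it maps $(0,\infty)$ onto itself. So $F$ is a continuous bijection, hence a homeomorphism by invariance of domain. The determinants $\tau_p\Theta'$ are positive. Passing to the coordinate $\pm p+2\pi i\theta$ conjugates all linear parts by one diagonal matrix, which preserves determinants, and (F6) gives (a). Finally, if $|\theta-b_j|\le p\le\delta$ then $|\Theta(\theta)-\Theta(b_j)|\le\mu_{\max}\,p\le\kappa\,\tau(p,\theta)$, which is (c).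
\end{proof}

\begin{example}\label{ex:circle}
Take $\Theta=g_0$ with break points $0,\frac12,\frac34$, slopes $\frac12,1,2$ and $\delta<\frac18$. In the three triangles
\[
\tau=\tfrac54p-\tfrac34t\ \ (|t|\le p),\qquad \tau=\tfrac34p+\tfrac14(t-\tfrac12)\ \ (|t-\tfrac12|\le p),\qquad \tau=\tfrac32p+\tfrac12(t-\tfrac34)\ \ (|t-\tfrac34|\le p).
\]
Define $H(e^{\pm p+2\pi it})=e^{\pm\tau(p,t)+2\pi ig_0(t)}$ for $p>0$, $H(e^{2\pi it})=e^{2\pi ig_0(t)}$, $H(0)=0$, $H(\infty)=\infty$. By Lemma~\ref{lem:model}(a),(b) this is a continuous bijection of $\overline{\mathbb C}$ that is $K$-qc inside and outside the circle away from $0$ and $\infty$. A point of the circle other than $1,-1,-i$ has a neighborhood that misses the triangles and $\{p\ge\delta\}$, and there $H$ is one of the conformal maps $\sqrt z$, $-iz$, $z^2$. So $H$ is locally $K$-qc off five points, and by (F6) it is $K$-qc and quasisymmetric on the circle. If $H$ agreed on the circle with a M\"obius map $M$, then $M(z)^2=z$ on the upper arc, hence everywhere, and the two sides have degrees $2$ and $1$. The circle is not rigid.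
\end{example}

The proof for the map $f$ of Theorem~\ref{thm:main} follows this example, with $Y$ in the role of the inside of the circle and $U$ in the role of the outside. Three things are new. The domains $U$ and $Y$ do not fill the Fatou set, and the limbs between them must be moved as well. The degrees on $U$ and $Y$ differ, so the angular map on $U$ is not $g$ but a second piecewise linear map determined by $g$. And continuity at the break points, which came from (b) alone above, has to be proved without any a priori knowledge of the shape of $\partial U$ and $\partial Y$.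

\section{The map and the curve $C$}\label{sec:map}

\subsection{Critical orbits and real dynamics}

The map has a triple zero at $1$, a simple zero at $a$, a simple pole at $0$ and a triple pole at $\infty$. The formulas for $a$ and $k$ make $\xi$ a fixed critical point, and the remaining parameter $\xi$ is used to send the last critical point to $1$.

For $\xi>1$ let $a,k$ be as in Theorem~\ref{thm:main} and $\zeta=-\frac{\xi}{2\xi+1}$. Then $k<0$ and $\zeta\in(-\frac12,0)$, and
\[
\xi-a=-\frac{\xi(\xi-1)}{2\xi+1},\qquad \zeta-1=-\frac{3\xi+1}{2\xi+1},\qquad \zeta-a=-\frac{\xi(3\xi+1)}{2\xi+1},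
\]
so that $a>\xi$. The logarithmic derivative is
\[
\frac{f'}f=\frac3{z-1}+\frac1{z-a}-\frac1z=\frac{3z^2-2az-a}{z(z-1)(z-a)} .
\]
The number $\xi$ is a root of the numerator because $3\xi^2=a(2\xi+1)$, and the product of the roots is $-a/3=\xi\zeta$. Hence
\begin{equation}\label{eq:fprime}
f'(z)=3k\,\frac{(z-1)^2(z-\xi)(z-\zeta)}{z^2}.
\end{equation}
The critical values at $\xi$ and $\zeta$ are
\[
f(\xi)=-\frac{k(\xi-1)^4}{2\xi+1}=\xi,\qquad
f(\zeta)=-k\,\frac{(3\xi+1)^4}{(2\xi+1)^3}=\frac{\xi(3\xi+1)^4}{(\xi-1)^4(2\xi+1)^2}=:e(\xi).
\]
Since
\[
e(24)=\frac{24\cdot73^4}{23^4\cdot49^2}=\frac{681557784}{671898241}>1,\qquad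
e(25)=\frac{25\cdot76^4}{24^4\cdot51^2}=\frac{834054400}{862949376}<1,
\]
there is $\xi\in(24,25)$ with $e(\xi)=1$. We fix such a $\xi$ for the rest of the paper, so that $f(\zeta)=1$.

The degree of $f$ is $4$, and its six critical points, with multiplicity, are $1$ (twice), $\xi$, $\zeta$ and $\infty$ (twice). Their orbits are
\[
\zeta\mapsto1\mapsto0\mapsto\infty\mapsto\infty,\qquad \xi\mapsto\xi .
\]
So $f$ is PCF, its superattracting cycles are the fixed points $\infty$ and $\xi$, and its Fatou set is non-empty. The critical values are $0,1,\xi,\infty$. We shall often use that $f^{-1}(\infty)=\{\infty,0\}$ and $f^{-1}(0)=\{1,a\}$, in both cases with multiplicities $3$ and $1$. Let $U\ni\infty$ and $Y\ni\xi$ be the immediate basins. By (F1) every Fatou domain eventually maps onto $U$ or $Y$.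

The map is real, so it commutes with complex conjugation. By \eqref{eq:fprime}, and since $f(x)\sim kx^3$ at $\infty$ and $f(x)\sim ka/x$ at $0$ with $k<0$, the map $f$
\begin{itemize}
\item decreases on $(-\infty,\zeta)$ from $+\infty$ to $1$ and increases on $(\zeta,0)$ from $1$ to $+\infty$;
\item increases on $(0,\xi)$ from $-\infty$ to $\xi$, with $f(1)=0$, and decreases on $(\xi,\infty)$ from $\xi$ to $-\infty$.
\end{itemize}

\begin{lemma}\label{lem:beta}
The map $f$ has exactly one fixed point $\beta$ in $(1,\xi)$. It satisfies $f'(\beta)>1$, so $\beta\in J$, and $f^n\to\xi$ on $(\beta,\xi]$. Moreover $f^{-1}(\beta)=\{\beta,x_{1/2},y_1,y_2\}$ with $x_{1/2}>\xi$ and $y_1<\zeta<y_2<0$.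
\end{lemma}

\begin{proof}
We have $f(1)=0<1$, and $f(x)>x$ just to the left of $\xi$ because $f(\xi)=\xi$ and $f'(\xi)=0$. So there is a fixed point in $(1,\xi)$. A fixed point in $(1,\xi)$ is not critical, so it is repelling by (F1), and $f'>0$ gives $f'>1$. Thus $f(x)-x$ changes sign from negative to positive at each of its finitely many zeros in $(1,\xi)$, which cannot happen at two consecutive zeros. Hence $\beta$ is unique and $f(x)>x$ on $(\beta,\xi)$. As $f$ maps $(\beta,\xi]$ into itself, orbits there are nondecreasing and converge to the fixed point $\xi$. Since $1<\beta<\xi$, each of the four intervals of monotonicity contains exactly one preimage of $\beta$.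
\end{proof}

\subsection{Coordinates on $U$ and $Y$}

The critical points other than $\infty$ in the basin of $\infty$ are $1$ and $\zeta$. They land on $\infty$, so the function $G$ of (F2) vanishes at them. The point $\xi$ is the only critical point in its basin. So the second alternative of (F2) does not occur, and there are conformal isomorphisms
\[
B:U\to\overline{\mathbb C}\setminus\overline{\mathbb D},\quad B\circ f=B^3,\qquad\qquad B_Y:Y\to\mathbb D,\quad B_Y\circ f=B_Y^2 .
\]
In particular $\infty$ is the only pole in $U$, so $0\notin U$, and then $1\notin U$ because $f(1)=0$.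

\emph{The domain $U$.} If $B(z)\sim cz$ at $\infty$, then $ck=c^3$, and we choose $c=i\sqrt{|k|}$. The function $-\overline{B(\bar z)}$ satisfies the same functional equation and has the same leading coefficient $-\bar c=c$, so it equals $B$. On $U\setminus\{\infty\}$ write $B=e^{p+2\pi i\theta}$ with \emph{potential} $p>0$ and \emph{angle} $\theta\in\mathbb R/\mathbb Z$, and let $R_\theta$ be the \emph{ray} of angle $\theta$. Then $f$ acts by $(p,\theta)\mapsto(3p,3\theta)$ and conjugation by $(p,\theta)\mapsto(p,\frac12-\theta)$. The fixed angles of conjugation are $\frac14$ and $\frac34$, so $U\cap\widehat{\mathbb R}=R_{1/4}\cup\{\infty\}\cup R_{3/4}$ is an open arc, in which $R_{1/4}$ contains the large positive and $R_{3/4}$ the large negative reals. The two components of $U\setminus\widehat{\mathbb R}$ each lie in one half plane, and $B(z)\sim cz$ decides which: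
\[
U\cap\mathbb H^+=\{\theta\in(\tfrac14,\tfrac34)\},\qquad U\cap\mathbb H^-=\{\theta\in(-\tfrac14,\tfrac14)\}.
\]
Here and below $\{\theta\in\omega\}$ is the set of points of $U\setminus\{\infty\}$ with angle in $\omega$.

\emph{The domain $Y$.} The coordinate $B_Y$ is unique, so it commutes with conjugation, and the functional equation gives $B_Y(z)\sim\frac12f''(\xi)(z-\xi)$, where $f''(\xi)<0$. On $Y\setminus\{\xi\}$ write $B_Y=e^{-p+2\pi it}$ and let $\rho_t$ be the ray of angle $t$. Then $f$ acts by $(p,t)\mapsto(2p,2t)$, and since the leading coefficient is negative,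
\[
Y\cap\mathbb H^-=\{t\in(0,\tfrac12)\},\qquad Y\cap\mathbb H^+=\{t\in(\tfrac12,1)\},
\]
and $\rho_0$ lies to the left of $\xi$. The interval $Y\cap\mathbb R=\rho_0\cup\{\xi\}\cup\rho_{1/2}$ contains $(\beta,\xi]$ by Lemma~\ref{lem:beta} and does not contain $\beta$. So $\rho_0=(\beta,\xi)$. The ray $\rho_{1/2}$ is an interval with left endpoint $\xi$ that $f$ maps onto $\rho_0$, so $\rho_{1/2}=(\xi,x_{1/2})$.

\subsection{The inverse branch fixing $\beta$}

We want rays of $U$ that land at $\beta$. The tool is the inverse branch $\varphi$ of $f$ that fixes $\beta$: it contracts a large domain to $\beta$, so every ray that it maps into itself lands there. The difficulty is to express $\varphi$, which is defined by its behavior near $\beta$, in the coordinate $B$, which is known near $\infty$. We follow $\varphi$ along the boundary of its domain out to $\infty$.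

Let $r:(0,\xi)\to(1,\xi)$ be the inverse of $f|_{(1,\xi)}$ and
\[
S=\mathbb C\setminus\big((-\infty,0]\cup[\xi,\infty)\big).
\]
The critical value $1$ lies in $S$, but it does no harm, since $r(1)$ is not a critical point. Indeed $f'>0$ on $(1,\xi)$, so $r$ extends holomorphically to a small disc centered at each point of $(0,\xi)$, with real diameter in $(0,\xi)$. Two such discs that intersect do so in a convex set containing a real segment, so the extensions agree. The union of the discs meets each of $\mathbb H^\pm$ in a connected set, and $\mathbb H^\pm$ are simply connected and free of critical values. By the monodromy theorem $r$ extends to a holomorphic map $\varphi$ on $S$ with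
\[
f\circ\varphi=\mathrm{id},\qquad \varphi|_{(0,\xi)}=r,\qquad \varphi(\bar z)=\overline{\varphi(z)} .
\]
If $w\notin\mathbb R$ then $\varphi(w)\notin\widehat{\mathbb R}$, because $f(\widehat{\mathbb R})\subset\widehat{\mathbb R}$. So $\varphi(\mathbb H^+)$ lies in one half plane, and $r'>0$ shows $\varphi(\mathbb H^\pm)\subset\mathbb H^\pm$. Thus $\varphi(S)\subset S$, $\varphi(\beta)=\beta$ and $0<\varphi'(\beta)<1$. The iterates converge to $\beta$ near $\beta$ and are bounded in a Riemann coordinate of $S$, so by Vitali's theorem
\begin{equation}\label{eq:contract}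
\varphi^n\to\beta\quad\text{locally uniformly on }S .
\end{equation}

\begin{lemma}\label{lem:boundary}
The map $\varphi|_{\mathbb H^+}$ extends continuously to $\mathbb H^+\cup(-\infty,0)\cup(\xi,\infty)$, and the extension $\varphi_+$ takes values in $\mathbb H^+$ on $(-\infty,0)\cup(\xi,\infty)$. Moreover $\varphi(z)\to\infty$ as $z\to\infty$ in $\mathbb H^+$ or in $\mathbb H^-$.
\end{lemma}

\begin{proof}
A point $y$ of the two intervals is not a critical value, so $f$ has four inverse branches on a disc about $y$, and on the upper half disc $\varphi$ coincides with one of them. This gives the extension. Its values are finite because $f(\infty)=\infty$, and they lie in $\overline{\mathbb H^+}$. On each interval the set where $\varphi_+$ is real is closed. It is also open: if a local branch $g$ has $g(y)\in\mathbb R$, then $\overline{g(\bar w)}$ is a local branch with the same value at $y$, so it equals $g$, and $g$ is real on the real line. It remains to find one non-real value on each interval.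

Near $z=1$ write $f=u^3$ with $u(z)=(z-1)q(z)$, where $q$ is the branch of $(k(z-a)/z)^{1/3}$ with $q(1)>0$; note $k(1-a)>0$. Then $u$ is conformal near $1$, real on $\mathbb R$ and increasing. With the principal cube root, $u^{-1}(w^{1/3})$ is an inverse branch of $f$ on a slit disc $\{|w|<\epsilon\}\setminus(-\epsilon,0]\subset S$. For small $w>0$ its value is real and slightly larger than $1$, so it equals $r(w)$, and therefore $u(\varphi(w))=w^{1/3}$ on the slit disc. As $w\to y\in(-\epsilon,0)$ from $\mathbb H^+$, the right side tends to $|y|^{1/3}e^{i\pi/3}\notin\mathbb R$, so $\varphi_+(y)\notin\mathbb R$. Near $z=\xi$ write $f=\xi-u^2$ with $u$ conformal, real on $\mathbb R$ and positive to the left of $\xi$. The branch $u^{-1}(\sqrt{\xi-w})$ agrees with $r$ for real $w$ slightly smaller than $\xi$, so $u(\varphi(w))=\sqrt{\xi-w}$ on a disc about $\xi$ slit to the right, and this tends to a purely imaginary non-zero number as $w\to y>\xi$ from $\mathbb H^+$.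

For the last statement let $R'>1$ be so large that $f$ is injective on $\{|z|<1/R'\}$. Since the poles are $0$ and $\infty$, there is $R>\xi$ with $f^{-1}(\{|w|>R\})\subset\{|z|<1/R'\}\cup\{|z|>R'\}$. For large $y>0$ the real preimage of $y$ in $(\zeta,0)$ lies in $\{|z|<1/R'\}$ and is the only preimage there. As $\varphi_+(y)\notin\mathbb R$, we get $|\varphi_+(y)|>R'$. The set $\{|w|>R\}\cap(\mathbb H^+\cup(\xi,\infty))$ is connected, so $\varphi_+$ maps all of it into $\{|z|>R'\}$. Conjugation gives the statement for $\mathbb H^-$.
\end{proof}

\begin{lemma}\label{lem:phiformulas}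
In the coordinates of $U$ and $Y$,
\begin{align*}
\varphi(p,\theta)&=(\tfrac p3,\tfrac{\theta+1}3) &&\text{on }U\cap\mathbb H^+,\ \theta\in(\tfrac14,\tfrac34),\\
\varphi(p,\theta)&=(\tfrac p3,\tfrac{\theta}3) &&\text{on }U\cap\mathbb H^-,\ \theta\in(-\tfrac14,\tfrac14),\\
\varphi(p,t)&=(\tfrac p2,\tfrac t2) &&\text{on }Y\cap S=Y\setminus[\xi,x_{1/2}),\ t\in(-\tfrac12,\tfrac12).
\end{align*}
\end{lemma}

\begin{proof}
For $z\in\mathbb H^+$ near $\infty$, the point $\varphi(z)$ is near $\infty$ by Lemma~\ref{lem:boundary}, so it lies in $U\cap\mathbb H^+$ and has coordinates $(\frac p3,\frac{\theta+j}3)$ with $j\in\{0,1,2\}$. For $\theta\in(\frac14,\frac34)$ these angles lie in $(\frac1{12},\frac14)$, $(\frac5{12},\frac7{12})$, $(\frac34,\frac{11}{12})$, and only the middle arc belongs to $\mathbb H^+$. So the first formula holds near $\infty$, and by the identity theorem on the connected set $U\cap\mathbb H^+$. Conjugating, $\theta\mapsto\frac12-\theta\mapsto\frac12-\frac\theta3\mapsto\frac\theta3$ gives the second. The right side of the third formula is a holomorphic right inverse of $f$ on the connected set $Y\cap S$ that maps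 $\rho_0=(\beta,\xi)$ to itself, so it agrees with $r$ there and with $\varphi$ everywhere.
\end{proof}

The angles $\frac12$, $0$ of $U$ and $0$ of $Y$ are fixed by these formulas. Because Lemma~\ref{lem:model} modifies maps in triangular regions around rays, we prove landing for such regions at once. For an angle $b$, $\kappa\ge0$ and $s>0$ the \emph{sector} $\Sigma_U(b,\kappa,s)$ is the set of points of $U$ with $0<p\le s$ and $|\theta-b|\le\kappa p$; the sector $\Sigma_Y(b,\kappa,s)\subset Y$ is defined by the same inequalities for $(p,t)$. We say that the sectors at $b$ \emph{shrink to} a point $x$ if for every $\kappa\ge0$ and every neighborhood of $x$ the sector with parameters $(b,\kappa,s)$ lies in the neighborhood for small $s$. The case $\kappa=0$ says that the ray \emph{lands} at $x$.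

\begin{lemma}\label{lem:sectorbeta}
The sectors of $U$ at $\frac12$ and at $0$, and the sectors of $Y$ at $0$, shrink to $\beta$.
\end{lemma}

\begin{proof}
Let $\kappa s<\frac14$. The compact set $Z=\{\frac s3\le p\le s,\ |\theta-\frac12|\le\kappa p\}$ lies in $U\cap\mathbb H^+\subset S$. Since $\frac{\theta+1}3-\frac12=\frac13(\theta-\frac12)$, Lemma~\ref{lem:phiformulas} gives $\varphi^n(Z)=\{3^{-n-1}s\le p\le3^{-n}s,\ |\theta-\frac12|\le\kappa p\}$. These sets cover $\Sigma_U(\frac12,\kappa,s)$ and converge to $\beta$ by \eqref{eq:contract}. Conjugation exchanges the angles $\frac12$ and $0$. In $Y$ the compact set $\{\frac s2\le p\le s,\ |t|\le\kappa p\}\subset Y\cap S$ has the images $\{2^{-n-1}s\le p\le2^{-n}s,\ |t|\le\kappa p\}$ under $\varphi^n$, and \eqref{eq:contract} applies again.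
\end{proof}

\subsection{The curve $C$ and the domain $W$}

By Lemma~\ref{lem:sectorbeta},
\[
C=R_0\cup R_{1/2}\cup\{\beta,\infty\}
\]
is a Jordan curve. It is symmetric under conjugation, $f(C)=C$, $C\setminus\{\beta\}\subset U$, and $C\cap\widehat{\mathbb R}=\{\beta,\infty\}$ because $R_{1/2}\subset\mathbb H^+$ and $R_0\subset\mathbb H^-$. The rays $R_{1/2}$ and $R_0$ are crosscuts of $\mathbb H^+$ and $\mathbb H^-$ from $\beta$ to $\infty$. By (F4) each half plane is divided into a component bordering $(-\infty,\beta)$ and a component bordering $(\beta,\infty)$. So $\overline{\mathbb C}\setminus C$ is the union of two connected sets, one containing $(-\infty,\beta)$ and the other $(\beta,\infty)$, and by the Jordan curve theorem these are its two components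
\[
D_L\supset(-\infty,\beta),\qquad D_R\supset(\beta,\infty).
\]
Moreover $D_R\cap\mathbb H^-$ is a component of $\mathbb H^-\setminus R_0$, and $D_R\cap\mathbb H^+$ is a component of $\mathbb H^+\setminus R_{1/2}$. The two components of $U\setminus C$ contain large positive and large negative reals respectively, so
\[
U\cap D_R=\{\theta\in(0,\tfrac12)\},\qquad U\cap D_L=\{\theta\in(\tfrac12,1)\}.
\]
The domain $Y$ misses $C$ and contains $\xi$, so $Y\subset D_R$. Note that $\zeta,0,1,y_1,y_2\in D_L$ and $\xi,x_{1/2},a\in D_R$.

By (F3) each component of $f^{-1}(U)$ contains a pole, and $0\notin U$. Hence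
\[
f^{-1}(U)=U\sqcup W ,
\]
where $W\ni0$ is a Fatou domain different from $U$. It misses $C\subset U\cup J$, so $W\subset D_L$.

\section{The Julia set is not a cluster}\label{sec:cluster}

We show that $U$ and $W$ cannot be joined. As for carpets, the plan is to cover the sphere by countably many disjoint compact sets and single points of $J$, with $U$ and $W$ in different sets, and to apply (F5). Closures of single Fatou domains will not serve, since $\overline U$ and $\overline Y$ already meet at $\beta$. Instead we find a disc $V$ complementary to $\overline U$ and a domain $A\subset V$, mapped properly onto $V$, such that $V\setminus A$ is compact and contains $W$. Pulling $V\setminus A$ back by $f|_A$ gives the layers. For $V$ to contain both critical values $0$ and $1$, the set $\overline U$ must not cross the segment between them.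

\begin{lemma}\label{lem:segment}
$[0,1]\cap\overline U=\emptyset$.
\end{lemma}

\begin{proof}
The points $0$ and $1$ lie in Fatou domains other than $U$, so they are not in $\overline U$. Let $x\in(0,1)$. If $x\in U$, the arc $U\cap\widehat{\mathbb R}$ would contain $x$ and $\infty$, hence $0$ or $1$. Suppose $x\in\partial U$, and take non-real $z_n\in U$ with $z_n\to x$; after conjugating we may assume $z_n\in\mathbb H^+$. Since $f'(x)>0$ and $f$ is real, $w_n=f(z_n)\in U\cap\mathbb H^+$ for large $n$, and $w_n\to y=f(x)\in(-\infty,0)$. The angle $\theta_n\in(\frac14,\frac34)$ of $z_n$ has $3\theta_n\in(\frac34,\frac94)$ and $3\theta_n\in(\frac14,\frac34)$ mod $1$, so $3\theta_n\in(\frac54,\frac74)$. Thus $w_n$ has angle $3\theta_n-1\in(\frac14,\frac34)$, and Lemma~\ref{lem:phiformulas} gives $\varphi(w_n)=z_n$. By Lemma~\ref{lem:boundary}, $z_n\to\varphi_+(y)\in\mathbb H^+$, which contradicts $z_n\to x\in\mathbb R$.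
\end{proof}

Let $V$ be the component of $\overline{\mathbb C}\setminus\overline U$ containing $[0,1]$. It is simply connected because $\overline U$ is connected, and $\partial V\subset\partial U$. It misses $C\subset\overline U$, so $V\subset D_L$ and $V\cap Y=\emptyset$. The critical values in $V$ are exactly $0$ and $1$.

\begin{lemma}\label{lem:annulus}
Let $A$ be the component of $f^{-1}(V)$ containing $1$. Then $A\subset V$, the map $f:A\to V$ is proper, and $L_0=V\setminus A$ is compact and contains $W$.
\end{lemma}

\begin{proof}
Properness is (F3). Each component of $f^{-1}(V)$ contains $1$ or $a$. Since $f(\overline U)\subset\overline U$, the set $f^{-1}(V)$ misses $\overline U\supset C$, and $C$ separates $1$ from $a$. So $f^{-1}(V)=A\sqcup A_a$ with $a\in A_a$. As $A$ is connected, misses $\overline U$ and contains $1$, we have $A\subset V$.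

\emph{A compact annulus in $A$.} The boundary of $V$ is not under control, so we count critical points on a smooth subdisc. Let $\Delta\subset V$ be the image of a round closed disc under a Riemann map of $V$, with $0,1\in\operatorname{int}\Delta$, and let $N=\overline{\mathbb C}\setminus\Delta$, an open disc containing $\overline U$. By (F3), $f^{-1}(\operatorname{int}\Delta)$ has exactly two components, one in $A$ containing $1$, of degree $3$, and one in $A_a$ containing $a$, of degree $1$. The second has no critical point. The critical point $\zeta$ maps to $1\in\operatorname{int}\Delta$, so it lies in the first, together with the double critical point $1$. The first component therefore has Euler characteristic $3-3=0$. No critical value lies on $\partial\Delta$, so $f^{-1}(\partial\Delta)$ is a disjoint union of analytic Jordan curves, and $f^{-1}(\Delta)=\Delta_1\sqcup\Delta_a$, where $\Delta_1\subset A$ is a closed annulus bounded by two disjoint Jordan curves and $\Delta_a\subset A_a$ is a closed disc.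

\emph{The two sides of the annulus.} Let $O,O'$ be the two open discs complementary to $\Delta_1$, named so that $\Delta_a\subset O'$. The components of $f^{-1}(N)=\overline{\mathbb C}\setminus f^{-1}(\Delta)$ are $O$ and the annulus $O'\setminus\Delta_a$. Each contains a pole, so each contains exactly one. If the simple pole $0$ were in $O'\setminus\Delta_a$, this annulus would map conformally onto the disc $N$. So $0\in O$ and $\infty\in O'\setminus\Delta_a$. The connected sets $\overline U\ni\infty$ and $W\ni0$ map into $\overline U\subset N$, so $\overline U\subset O'\setminus\Delta_a$ and $W\subset O$. The connected set $O\cup\Delta_1$ misses $\overline U$ and contains $1$, so $O\cup\Delta_1\subset V$.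

\emph{On the outer side $A$ fills $V$.} We claim that $Z=(V\cap O')\setminus A$ is empty. Since $\partial O'\subset\Delta_1\subset A$, we have $Z=(V\cap\overline{O'})\setminus A$, which is closed in $V$. Suppose that $x\in Z$ is not an interior point of $Z$. As $V\cap O'$ is open, $x\in\overline A\setminus A$, so $f(x)\in\overline V$. If $f(x)\in V$, then $x$ lies in a component of $f^{-1}(V)$, which is open and hence meets $A$, so $x\in A$. Therefore $f(x)\in\partial V\subset\partial U$. Since $f$ is open, there are $x_n\to x$ with $f(x_n)\in U$. For large $n$ we have $x_n\in O'\cap(U\sqcup W)=U$. Then $x\in\overline U\cap V=\emptyset$, a contradiction. So $Z$ is open and closed in the connected set $V$ and does not contain $1$; it is empty.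

It follows that $L_0=O\setminus A$, and this equals the compact set $\overline O\setminus A$ because $\partial O\subset A$. Finally $f(W)=U$ and $f(A)=V$ are disjoint, so $W\subset O\setminus A=L_0$.
\end{proof}

The condition $f(\zeta)=1$ enters this proof through the Riemann--Hurwitz count. Without the critical point $\zeta$ the Euler characteristic would be $3-2=1$, and $\Delta_1$ would be a disc with no hole $O$ to enclose $W$.

\begin{proposition}\label{prop:cluster}
Every curve from a point of $U$ to a point of $W$ meets $J$ in uncountably many points. In particular $J$ is not a cluster.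
\end{proposition}

\begin{proof}
Put $L_{j+1}=(f|_A)^{-1}(L_j)$ for $j\ge0$. These sets are compact because $f:A\to V$ is proper. They are pairwise disjoint: if $i<j$ and $x\in L_i\cap L_j$, then $f^i(x)\in L_0\cap L_{j-i}\subset L_0\cap A=\emptyset$. Let $\Lambda=V\setminus\bigcup_jL_j$. If $x\in\Lambda$, then $x\notin L_0$, so $x\in A$ and $f(x)\in V$; and $f(x)\notin L_j$, since otherwise $x\in L_{j+1}$. So $f(\Lambda)\subset\Lambda$, and the orbit of a point of $\Lambda$ stays in $V$, which misses $U\cup Y$. By (F1) every orbit in the Fatou set enters $U\cup Y$. Hence $\Lambda\subset J$.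

Let $\gamma:[0,1]\to\overline{\mathbb C}$ be a curve with $\gamma(0)\in U$, $\gamma(1)\in W$ that meets $J$ in a countable set. Then $[0,1]$ is the disjoint union of the countably many closed sets
\[
\gamma^{-1}(\overline{\mathbb C}\setminus V),\qquad \gamma^{-1}(L_j)\ \ (j\ge0),\qquad \gamma^{-1}(\lambda)\ \ (\lambda\in\Lambda\cap\gamma([0,1])).
\]
The first contains $0$ and $\gamma^{-1}(L_0)$ contains $1$. This contradicts (F5).
\end{proof}

\section{Tiles and limbs}\label{sec:tiles}

For $z\mapsto z^2$ the pieces in Example~\ref{ex:circle} are angular regions, the images of a slit plane under compositions of the two branches of $\sqrt z$. We now build the same structure for $f$ on the right of $C$: a slit domain $T$ with two inverse branches $\psi_0,\psi_1:T\to T$ of $f$. Their images do not fill $T$; between them lies a conformal copy $D_{1/2}$ of $D_L$.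

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.95,font=\small]
\draw[gray] (-5,0)--(6,0);
\draw[thick] (0,-3) node[left]{$R_0$}--(0,3) node[left]{$R_{1/2}$};
\draw[thick] (6,2.1) node[right]{$R_{1/3}$}--(2.6,0)--(6,-2.1) node[right]{$R_{1/6}$};
\draw[thick] (2,3)--(1.3,0.9)--(3.8,3);
\draw[thick] (2,-3)--(1.3,-0.9)--(3.8,-3);
\draw (1.3,0) ellipse (1.3 and 0.9);
\draw[dotted,thick] (1.3,-0.9)--(1.3,0.9);
\draw[dashed] (-2.8,0) ellipse (1.7 and 1.2);
\draw (-2.9,0) circle (0.5);
\foreach \x in {-3.9,-2.9,-1.7,0,1.3,2.6,4.4} \fill (\x,0) circle (1.4pt);
\node[below] at (-3.9,0){$\zeta$}; \node[below] at (-2.9,0){$0$}; \node[below] at (-1.7,0){$1$};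
\node[below left] at (0,0){$\beta$}; \node[below left] at (1.3,0){$\xi$}; \node[below] at (4.4,0){$a$};
\node at (2.85,-0.65){$x_{1/2}$}; \node at (1.85,0.35){$Y$}; \node at (-2.9,0.24){$W$}; \node at (-2.1,0.7){$V$};
\node at (-2.8,2.2){$D_0=D_L$}; \node at (5.3,0.5){$D_{1/2}$}; \node at (2.6,2.65){$D_{3/4}$}; \node at (2.6,-2.65){$D_{1/4}$};
\node at (0.8,2.1){$T_{[3/4,1]}$}; \node at (3.7,1.7){$T_{[1/2,3/4]}$}; \node at (0.8,-2.1){$T_{[0,1/4]}$}; \node at (3.7,-1.7){$T_{[1/4,1/2]}$};
\end{tikzpicture}
\caption{Schematic picture of the plane cut according to the partition of $[0,1]$ into four intervals of length $\frac14$; shapes and scales are not accurate. The thick curves are rays of the basin $U$ of $\infty$. Two of them land at each of four points $x_0=\beta$, $x_{1/4}$, $x_{1/2}$, $x_{3/4}$ of $\partial Y$ and bound a limb $D_t$, a conformal copy of the left side $D_0$. Four rays of $Y$ from $\xi$ to these points cut the rest into four tiles $T_I$. The Fatou domain $W$ that cannot be joined to $U$ lies in $V\subset D_0$.}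
\label{fig:tiles}
\end{figure}

\subsection{The first subdivision}

\begin{lemma}\label{lem:first}
Let $E=f^{-1}(D_R)\cap D_R$ and $D_{1/2}=f^{-1}(D_L)\cap D_R$.
\begin{itemize}
\item[(a)] $E$ is connected and $f:E\to D_R$ is proper of degree $2$.
\item[(b)] $R_{1/6}$ and $R_{1/3}$ land at $x_{1/2}$, so $C_{1/2}=R_{1/6}\cup R_{1/3}\cup\{x_{1/2},\infty\}$ is a Jordan curve, and $D_R=E\sqcup D_{1/2}\sqcup(C_{1/2}\setminus\{\infty\})$.
\item[(c)] $D_{1/2}$ is a Jordan domain bounded by $C_{1/2}$, the map $f:\overline{D_{1/2}}\to\overline{D_L}$ is a homeomorphism, conformal in the interior, and $U\cap D_{1/2}=\{\theta\in(\frac16,\frac13)\}$.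
\end{itemize}
\end{lemma}

\begin{proof}
Since $f(C)=C$, each component of $f^{-1}(D_R)$ or $f^{-1}(D_L)$ misses $C$ and so lies in $D_L$ or in $D_R$. The preimages of $\xi\in D_R$ are $\xi$, counted twice, and two negative numbers, which lie in $D_L$. This gives (a) by (F3). The preimages of $0\in D_L$ are $1\in D_L$ and the simple zero $a\in D_R$, so $D_{1/2}$ is connected and $f:D_{1/2}\to D_L$ is conformal.

Let $z\in D_R$ with $f(z)\in C$. If $f(z)=\beta$ then $z=x_{1/2}$ by Lemma~\ref{lem:beta}. Otherwise $z\in f^{-1}(U)\cap D_R=U\cap D_R$, because $W\subset D_L$; so $\theta\in(0,\frac12)$ and $3\theta\in\{0,\frac12\}$ mod $1$, that is, $\theta\in\{\frac16,\frac13\}$. This gives the decomposition in (b). The set of limit points of $R_{1/6}$ as $p\to0$ is connected, and since $f(R_{1/6})=R_{1/2}$ lands at $\beta$, it is contained in $f^{-1}(\beta)\cap\overline{D_R}=\{\beta,x_{1/2}\}$. So the ray lands at one of these points. If it landed at $\beta$, the points $(p,\frac16)$ and $(p,\frac12)$ would both be close to $\beta$ for small $p$ and have the same image $(3p,\frac12)$, although $f$ is injective near $\beta$. So $R_{1/6}$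 lands at $x_{1/2}$, and so does its conjugate $R_{1/3}$.

The connected set $\overline{D_L}\setminus\{\infty\}$ misses $C_{1/2}$. Let $\Omega$ be the component of $\overline{\mathbb C}\setminus C_{1/2}$ that does not contain it. Then $\Omega\subset D_R\setminus C_{1/2}=E\sqcup D_{1/2}$, so $\Omega$ lies in one of these two open sets; that set is connected and misses $C_{1/2}$, so it equals $\Omega$. Now $\beta\notin\overline\Omega=\Omega\cup C_{1/2}$, whereas $\beta\in\overline E$ because $(\beta,\xi)\subset E$. So $\Omega=D_{1/2}$, and Carath\'eodory's theorem gives the homeomorphism. Of the two components of $U\setminus C_{1/2}$, the one with $\theta\in(\frac16,\frac13)$ contains large positive reals, which map to large negative reals and so lie in $D_{1/2}$; the other meets $D_L$ and so misses $D_{1/2}$.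
\end{proof}

To obtain inverse branches of $f:E\to D_R$ we slit $D_R$ up to the critical value $\xi$. Let
\[
T=D_R\setminus(\beta,\xi]=(D_R\cap\mathbb H^+)\cup(D_R\cap\mathbb H^-)\cup(\xi,\infty).
\]
The second expression shows that $T$ is connected. Its complement $\overline{D_L}\cup[\beta,\xi]$ is compact and connected, so $T$ is a simply connected domain, and it contains no critical value. The real points of $E$ are the $x>\beta$ with $f(x)>\beta$, so $E\cap\mathbb R=(\beta,x_{1/2})$. Each point of $(\beta,\xi]$ has two preimages, with multiplicity, in this interval, and by Lemma~\ref{lem:first}(a) it has no others in $E$. Hence $E\setminus\mathbb R=E\cap f^{-1}(T)$. This set is an unbranched double cover of $T$, so it has two components, each mapped conformally onto $T$. It is also the disjoint union of the non-empty open sets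
\[
T_0=E\cap\mathbb H^-,\qquad T_1=E\cap\mathbb H^+,
\]
which are therefore the two components. Put
\[
\psi_\varepsilon=(f|_{T_\varepsilon})^{-1}:T\to T_\varepsilon\quad(\varepsilon=0,1),\qquad \chi_{1/2}=(f|_{\overline{D_{1/2}}})^{-1}:\overline{D_L}\to\overline{D_{1/2}} .
\]
From $D_R=T\sqcup\rho_0\sqcup\{\xi\}$, Lemma~\ref{lem:first}(b) and $E\setminus(\beta,\xi]=T_0\sqcup T_1\sqcup\rho_{1/2}$ we obtain
\begin{equation}\label{eq:basic}
\overline{\mathbb C}=T\sqcup D_L\sqcup C\sqcup\rho_0\sqcup\{\xi\},\qquad
T=T_0\sqcup T_1\sqcup D_{1/2}\sqcup(C_{1/2}\setminus\{\infty\})\sqcup\rho_{1/2}.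
\end{equation}

\begin{lemma}\label{lem:psiformulas}
In the coordinates of $U$ and $Y$,
\begin{align*}
\psi_\varepsilon(p,\theta)&=(\tfrac p3,\tfrac{\theta+\varepsilon}3)&&\text{on }T\cap U=\{\theta\in(0,\tfrac12)\},\\
\psi_\varepsilon(p,t)&=(\tfrac p2,\tfrac{t+\varepsilon}2)&&\text{on }T\cap Y=\{t\in(0,1)\},\\
\chi_{1/2}(p,\theta)&=(\tfrac p3,\tfrac{\theta}3)&&\text{on }D_L\cap U=\{\theta\in(\tfrac12,1)\}.
\end{align*}
In particular $\psi_\varepsilon(w)\to\infty$ as $w\to\infty$ in $T$.
\end{lemma}

\begin{proof}
In each line $f$ maps the point on the right to the given point, so it suffices to see that it lies in the set on which $f$ is inverted. In the first line its angle lies in $(0,\frac16)$ for $\varepsilon=0$ and in $(\frac13,\frac12)$ for $\varepsilon=1$; so it lies in $D_R$, hence in $E$, and in $\mathbb H^-$ or $\mathbb H^+$ respectively, that is, in $T_\varepsilon$. In the second line it lies in $Y\subset E$ with angle in $(0,\frac12)$ or $(\frac12,1)$, so again in $T_\varepsilon$. In the third line its angle lies in $(\frac16,\frac13)$, so it lies in $D_{1/2}$.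
\end{proof}

\subsection{All tiles and limbs}

Let $I$ be a standard interval of level $n$ with left endpoint $0.\varepsilon_1\dots\varepsilon_n$ in binary. Put
\[
\psi_I=\psi_{\varepsilon_1}\circ\dots\circ\psi_{\varepsilon_n},\qquad T_I=\psi_I(T),
\]
with $\psi_{[0,1]}=\mathrm{id}$. The \emph{tile} $T_I$ is open, and $f^n:T_I\to T$ is the inverse of $\psi_I$. If $I0,I1$ are the left and right halves of $I$, then $\psi_{I\varepsilon}=\psi_I\circ\psi_\varepsilon$. Every dyadic rational $m\in(0,1)$ is the midpoint of exactly one standard interval $I$, and we put
\[
D_m=\psi_I(D_{1/2}),\quad x_m=\psi_I(x_{1/2}),\quad C_m=\psi_I(C_{1/2}\setminus\{\infty\})\cup\{\infty\},\quad \chi_m=\psi_I\circ\chi_{1/2},\quad n(m)=n(I)+1,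
\]
where $\chi_m(\infty)=\infty$. For $t=0$ put $D_0=D_L$, $x_0=\beta$, $C_0=C$, $\chi_0=\mathrm{id}$, $n(0)=0$. So the \emph{limb} $D_t$ and its \emph{root} $x_t$ are defined for every dyadic $t\in\mathbb R/\mathbb Z$, and $2^{n(t)}$ is the denominator of $t$ in lowest terms.

\begin{lemma}\label{lem:tiles}
Let $I,\tilde I$ be standard intervals and $s,t\in\mathbb R/\mathbb Z$ dyadic.
\begin{itemize}
\item[(a)] If $I\subset\tilde I$ then $T_I\subset T_{\tilde I}$. If $I\ne\tilde I$ have the same level then $T_I\cap T_{\tilde I}=\emptyset$.
\item[(b)] If $t\in\operatorname{int}\tilde I$ then $x_t\in T_{\tilde I}$. If $s\ne t$ then $x_s\ne x_t$.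
\item[(c)] $D_t$ is a Jordan domain bounded by $C_t$, and $\chi_t:\overline{D_0}\to\overline{D_t}$ is a homeomorphism with inverse $f^{n(t)}$ and $\chi_t(\beta)=x_t$. Moreover $D_t\cap Y=\emptyset$.
\item[(d)] $C_t$ consists of $x_t$, $\infty$ and two rays of $U$ landing at $x_t$; $C_t\cap J=\{x_t\}$; and $\rho_t$ lands at $x_t$.
\item[(e)] $\overline{\psi_I(\bar w)}=\psi_{1-I}(w)$ for $w\in T$, where $1-I=\{1-s:s\in I\}$, and $\overline{x_t}=x_{1-t}$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) The first statement follows by induction from $T_{\tilde I\varepsilon}=\psi_{\tilde I}(T_\varepsilon)\subset T_{\tilde I}$. For the second, let $I^*$ be the smallest standard interval containing $I$ and $\tilde I$. They lie in different halves of $I^*$, so the tiles lie in $\psi_{I^*}(T_0)$ and $\psi_{I^*}(T_1)$, which are disjoint because $\psi_{I^*}$ is injective.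

(b) Let $t\in\operatorname{int}\tilde I$ be the midpoint of $I$. Two standard intervals whose interiors meet are nested, and the midpoint of $I$ is interior to no standard interval properly contained in $I$. So $I\subset\tilde I$ and $x_t\in T_I\subset T_{\tilde I}$. In particular $x_t\in T$ for $t\ne0$, while $x_0=\beta\notin T$. Let $s\ne t$ be the midpoints of $I_s\ne I_t$ with $n(I_s)\le n(I_t)$. If $I_t\not\subset I_s$, then $x_t$ lies in the tile of the interval of level $n(I_s)$ containing $I_t$, which is disjoint from $T_{I_s}\ni x_s$ by (a). If $I_t\subsetneq I_s$, then $x_t\in\psi_{I_s}(T_0\cup T_1)$ and $x_s\in\psi_{I_s}(C_{1/2}\setminus\{\infty\})$, and these sets are disjoint by \eqref{eq:basic}.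

(c), (d) For $t=0$ everything was shown in Section~\ref{sec:map}. Let $t$ be the midpoint of $I$. By \eqref{eq:basic}, $\overline{D_{1/2}}\setminus\{\infty\}\subset T$, and by Lemma~\ref{lem:psiformulas}, $\psi_I(w)\to\infty$ as $w\to\infty$ in $T$. So $\chi_t$ is continuous and injective on $\overline{D_0}$, hence a homeomorphism onto the compact set $D_t\cup C_t$, and $C_t=\chi_t(C)$ is a Jordan curve. The set $D_t$ is open, connected and closed in $\overline{\mathbb C}\setminus C_t$, so it is a component of $\overline{\mathbb C}\setminus C_t$. The inverse of $\chi_t$ is $f\circ f^{n(I)}=f^{n(t)}$, and $\chi_t(\beta)=\psi_I(x_{1/2})=x_t$. Since $f^{n(t)}(D_t)=D_L$ misses $Y$ and $f(Y)=Y$, we get $D_t\cap Y=\emptyset$. By Lemma~\ref{lem:psiformulas}, $\psi_I$ maps $R_{1/6}$ and $R_{1/3}$ onto rays of $U$, and it acts on angles of $Y$ by the increasing affine map $(0,1)\to\operatorname{int}I$, so $\psi_I(\rho_{1/2})=\rho_t$. The rays $R_{1/6},R_{1/3},\rho_{1/2}$ land at $x_{1/2}\in T$, where $\psi_I$ is continuous. Finally $x_t\in J$ because $f^{n(t)}(x_t)=\beta$.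

(e) Conjugation preserves $T$ and exchanges $T_0$ and $T_1$, so $\overline{\psi_0(\bar w)}$ is the right inverse of $f$ with values in $T_1$, namely $\psi_1$. Exchanging all binary digits turns $I$ into $1-I$. If $t$ is the midpoint of $I$, then $1-t$ is the midpoint of $1-I$, and $x_{1/2}$ and $\beta$ are real.
\end{proof}

\subsection{Partitions and angles}

By a \emph{partition} $\mathcal P$ we mean a partition of $[0,1]$ into standard intervals. Let $P\subset\mathbb R/\mathbb Z$ be its set of endpoints, which always contains $0$, and $X_P=\{x_t:t\in P\}$.

\begin{lemma}\label{lem:partition}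
For every partition $\mathcal P$,
\begin{equation}\label{eq:partition}
\overline{\mathbb C}=\bigsqcup_{I\in\mathcal P}T_I\ \sqcup\ \bigsqcup_{t\in P}D_t\ \sqcup\ \Gamma_P,\qquad \Gamma_P=\bigcup_{t\in P}(C_t\cup\rho_t)\cup\{\xi\},
\end{equation}
and $X_P\subset\Gamma_P\subset U\cup Y\cup X_P$.
\end{lemma}

\begin{proof}
For $\mathcal P=\{[0,1]\}$, $P=\{0\}$, this is the first formula in \eqref{eq:basic}. Suppose that \eqref{eq:partition} holds for $\mathcal P$ and halve $I\in\mathcal P$ at its midpoint $m$. Applying the injective map $\psi_I$ to the second formula in \eqref{eq:basic} gives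
\begin{equation}\label{eq:halve}
T_I=T_{I0}\sqcup T_{I1}\sqcup D_m\sqcup(C_m\setminus\{\infty\})\sqcup\rho_m .
\end{equation}
Since $\infty\in C_0\subset\Gamma_P$ already, inserting \eqref{eq:halve} gives \eqref{eq:partition} for the new partition. By (F7) every partition is reached. The inclusions follow from Lemma~\ref{lem:tiles}(d).
\end{proof}

The next lemma records how tiles and limbs sit in the two coordinates. In $Y$ the tiles realize the partition $\mathcal P$ itself. In $U$ the limbs also occupy arcs of angles.

\begin{lemma}\label{lem:angles}
For each standard interval $I$ and dyadic $t$ there are open arcs $\omega_I,\omega_t\subset\mathbb R/\mathbb Z$ of lengths $\frac123^{-n(I)}$ and $\frac123^{-n(t)}$ such that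
\begin{align*}
T_I\cap U&=\psi_I(T\cap U)=\{\theta\in\omega_I\}, & D_t\cap U&=\chi_t(D_0\cap U)=\{\theta\in\omega_t\},\\
T_I\cap Y&=\psi_I(T\cap Y)=\{\text{angle in }\operatorname{int}I\}.
\end{align*}
On these sets $\psi_I$ and $\chi_t$ multiply the potential by $3^{-n(I)}$, $3^{-n(t)}$ in $U$ and by $2^{-n(I)}$ in $Y$, and they act on angles by increasing affine maps with the same slopes. The endpoints of $\omega_t$ are the angles of the two rays in $C_t$. For a partition $\mathcal P$ the closed arcs $\overline{\omega_I}$ $(I\in\mathcal P)$ and $\overline{\omega_t}$ $(t\in P)$ tile $\mathbb R/\mathbb Z$, in the cyclic order in which the intervals $I$ and the points $t$ alternate on $\mathbb R/\mathbb Z$.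
\end{lemma}

\begin{proof}
If $z\in T_I\cap U$ then $f^{n(I)}(z)\in T\cap U$ because $f(U)=U$, and $z=\psi_I(f^{n(I)}(z))$. Conversely $\psi_I(T\cap U)\subset U$ by Lemma~\ref{lem:psiformulas}. The same two steps apply to $T_I\cap Y$ and $D_t\cap U$, using $f(Y)=Y$ and $\chi_t=(f^{n(t)}|_{\overline{D_t}})^{-1}$. The form of the maps and the lengths follow by composing the formulas of Lemma~\ref{lem:psiformulas}, starting from $\omega_{[0,1]}=(0,\frac12)$ and $\omega_0=(\frac12,1)$. Let $\alpha_I:[0,\frac12]\to\overline{\omega_I}$ be the increasing affine map by which $\psi_I$ acts on angles of $U$, and let $m$ be the midpoint of $I$. Then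
\[
\omega_{I0}=\alpha_I\big((0,\tfrac16)\big),\qquad \omega_m=\alpha_I\big((\tfrac16,\tfrac13)\big),\qquad\omega_{I1}=\alpha_I\big((\tfrac13,\tfrac12)\big),
\]
and the rays in $C_m$ have angles $\alpha_I(\frac16)$ and $\alpha_I(\frac13)$; those in $C_0$ have angles $\frac12$ and $1$. The tiling statement holds for $\{[0,1]\}$, and halving $I$ replaces $\overline{\omega_I}$ by $\overline{\omega_{I0}},\overline{\omega_m},\overline{\omega_{I1}}$ in this order.
\end{proof}

Thus the arcs $\omega_I$ of level $n$ are the intervals at stage $n$ of the middle-thirds construction on $[0,\frac12]$, and the arcs $\omega_m$, $m\neq0$, are the removed gaps.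

\section{Approaching the roots}\label{sec:ends}

The map to be built is given by different formulas on the tiles, the limbs and the sectors that meet at a root $x_t$, and we must show that all formulas have the same limit there. Limbs are handled by Lemma~\ref{lem:tiles}(c). For tiles the point is that $\psi_I$ does not extend continuously to $\beta\in\partial T$: because of the slit $(\beta,\xi]$, the domain $T$ approaches $\beta$ from below and from above, and $\psi_I$ sends these two approaches to the roots at the two endpoints of $I$.

\begin{lemma}\label{lem:ends}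
Let $I$ be a standard interval. As $w\to\beta$ in $T\cap\mathbb H^-$ we have $\psi_I(w)\to x_t$, where $t$ is the left endpoint of $I$. As $w\to\beta$ in $T\cap\mathbb H^+$ we have $\psi_I(w)\to x_t$, where $t$ is the right endpoint of $I$, taken mod $1$.
\end{lemma}

\begin{proof}
First we show $\psi_0=\varphi$ on $T\cap\mathbb H^-=D_R\cap\mathbb H^-$, which is a component of $\mathbb H^-\setminus R_0$. Since $f(R_0)=R_0$, the branch $\varphi$ maps this set into $\mathbb H^-\setminus R_0$, hence into one of its two components. Points near a point of $(\beta,\xi)$ are mapped near a point of $r((\beta,\xi))=(\beta,\xi)\subset D_R$, so the component is $D_R\cap\mathbb H^-$. As $f\circ\varphi=\mathrm{id}$, the image lies in $E\cap\mathbb H^-=T_0$, where $f$ is injective. So $\psi_0=\varphi$ on $T\cap\mathbb H^-$. Consequently, as $w\to\beta$ in $T\cap\mathbb H^-$, the point $\psi_0(w)$ tends to $\beta$ and stays in $T_0\subset T\cap\mathbb H^-$.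

Next, every limit point of $\psi_1(w)$ as $w\to\beta$ in $T\cap\mathbb H^-$ lies in $f^{-1}(\beta)\cap\overline{D_R}=\{\beta,x_{1/2}\}$. If $\psi_1(w_j)\to\beta$, then $\psi_1(w_j)$ and $\varphi(w_j)$ are preimages of $w_j$ close to $\beta$, where $f$ is injective, so they coincide; but they lie in $\mathbb H^+$ and $\mathbb H^-$. Hence $\psi_1(w)\to x_{1/2}$.

Let $\varepsilon_1,\dots,\varepsilon_n$ be the digits of $I$. If none equals $1$, then $\psi_I(w)=\psi_0^n(w)\to\beta=x_0$, and $0$ is the left endpoint. Otherwise let $\varepsilon_j$ be the last digit $1$ and $I^*$ the interval with digits $\varepsilon_1,\dots,\varepsilon_{j-1}$. Then $\psi_1\psi_0^{n-j}(w)\to x_{1/2}\in T$, so $\psi_I(w)\to\psi_{I^*}(x_{1/2})=x_m$, where $m=0.\varepsilon_1\dots\varepsilon_{j-1}1$ is the midpoint of $I^*$ and the left endpoint of $I$. For $w\to\beta$ in $T\cap\mathbb H^+$, Lemma~\ref{lem:tiles}(e) gives $\psi_I(w)=\overline{\psi_{1-I}(\bar w)}\to\overline{x_s}=x_{1-s}$, where $s$ is the left endpoint of $1-I$, so that $1-s$ is the right endpoint of $I$.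
\end{proof}

The converse says that a tile of a partition can accumulate on a root of the partition only in this way.

\begin{lemma}\label{lem:approach}
Let $\mathcal P$ be a partition, $t\in P$, $I\in\mathcal P$, $n=n(I)$, and let $z_j\in T_I$ with $z_j\to x_t$. Then $w_j=f^n(z_j)\to\beta$ and $w_j\notin\mathbb R$ for large $j$. If $w_j\in\mathbb H^-$ for infinitely many $j$, then $t$ is the left endpoint of $I$; if $w_j\in\mathbb H^+$ for infinitely many $j$, then $t$ is the right endpoint of $I$, mod $1$.
\end{lemma}

\begin{proof}
Suppose $n<n(t)$. Then $t$ is not a multiple of $2^{-n}$, so $t\in\operatorname{int}\tilde I$ for an interval $\tilde I$ of level $n$. By Lemma~\ref{lem:tiles}(b) the open set $T_{\tilde I}$ contains $x_t$, hence $z_j$ for large $j$, and Lemma~\ref{lem:tiles}(a) gives $\tilde I=I$. But an endpoint of $\mathcal P$ is not interior to an interval of $\mathcal P$. So $n\ge n(t)$ and $w_j\to f^n(x_t)=\beta$. Since $w_j\in T$ and $T\cap\mathbb R=(\xi,\infty)$, the $w_j$ are eventually non-real. Along a subsequence in $\mathbb H^-$, Lemma~\ref{lem:ends} gives $z_j=\psi_I(w_j)\to x_s$ with $s$ the left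 endpoint of $I$, and $x_s=x_t$ forces $s=t$ by Lemma~\ref{lem:tiles}(b). Along a subsequence in $\mathbb H^+$ the same holds with the right endpoint.
\end{proof}

\begin{lemma}\label{lem:sectors}
Let $t$ be dyadic and let $b$ be the angle of one of the two rays of $U$ in $C_t$. The sectors of $U$ at $b$ and the sectors of $Y$ at $t$ shrink to $x_t$.
\end{lemma}

\begin{proof}
Let $n=n(t)$. Since $f^n(C_t)=C$, the angle $b'=3^nb$ is $0$ or $\frac12$ mod $1$, and $f^n$ maps $\Sigma_U(b,\kappa,s)$ into $\Sigma_U(b',\kappa,3^ns)$ because it multiplies both $p$ and $\theta$ by $3^n$. The sets $\overline{\Sigma_U(b,\kappa,s)}$ are continua that decrease as $s\downarrow0$, so their intersection $Z$ is a continuum. By Lemma~\ref{lem:sectorbeta}, $f^n(Z)=\{\beta\}$, so $Z$ is finite and hence a point. It contains the landing point $x_t$ of $R_b$. A decreasing family of compact sets with intersection $\{x_t\}$ eventually lies in any neighborhood of $x_t$. In $Y$ we have $2^nt=0$ mod $1$, the map $f^n$ sends $\Sigma_Y(t,\kappa,s)$ into $\Sigma_Y(0,\kappa,2^ns)$, and $\rho_t$ lands at $x_t$; the argument is otherwise word for word the same.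
\end{proof}

\section{The homeomorphisms $h_g$ and the proof of Theorem~\ref{thm:main}}\label{sec:hg}

Let $g\in\mathbb T$ be given by partitions $\mathcal P=\{I_i\}$ and $\mathcal P'=\{I'_i\}$ with at least two intervals, $g(I_i)=I_i'$, and endpoint sets $P$ and $P'=g(P)$. The \emph{piece maps} are the conformal isomorphisms
\[
\Psi_i=\psi_{I_i'}\circ f^{n(I_i)}:T_{I_i}\to T_{I_i'},\qquad \Psi_t=\chi_{g(t)}\circ f^{n(t)}:D_t\to D_{g(t)}\quad(t\in P).
\]
By Lemma~\ref{lem:partition}, $J$ is the disjoint union of the sets $J\cap T_{I_i}$, $J\cap D_t$ and $X_P$, and likewise for $\mathcal P'$. By complete invariance the piece maps send $J\cap T_{I_i}$ onto $J\cap T_{I'_i}$ and $J\cap D_t$ onto $J\cap D_{g(t)}$. So there is a bijection $h_g:J\to J$ given by the piece maps on these sets and by $x_t\mapsto x_{g(t)}$ for $t\in P$. For the moment $h_g$ may depend on the partitions; Section~\ref{sec:group} shows that it does not.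

By Lemma~\ref{lem:angles}, $\Psi_i$ maps $T_{I_i}\cap U$ onto $T_{I'_i}\cap U$ and $T_{I_i}\cap Y$ onto $T_{I_i'}\cap Y$, and $\Psi_t$ maps $D_t\cap U$ onto $D_{g(t)}\cap U$. On each of these sets the piece map multiplies the potential by a constant $\mu$ and acts on angles by an increasing affine map of slope $\mu$. In $Y$ the angular map of $\Psi_i$ sends $\operatorname{int}I_i$ onto $\operatorname{int}I_i'$, so it is $g$, and $\mu=2^{n(I_i)-n(I'_i)}$. In $U$ the angular maps send $\omega_{I_i}$ onto $\omega_{I_i'}$ and $\omega_t$ onto $\omega_{g(t)}$, with $\mu=3^{n(I_i)-n(I_i')}$ and $\mu=3^{n(t)-n(g(t))}$. Since $g$ preserves the cyclic order of intervals and endpoints, the tiling statement of Lemma~\ref{lem:angles} shows that these affine maps fit together to an orientation-preserving homeomorphism $\Theta_U$ of $\mathbb R/\mathbb Z$. It sends the endpoints of $\omega_t$ to those of $\omega_{g(t)}$, that is, the angles of the rays in $C_t$ to the angles of the rays in $C_{g(t)}$.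

\begin{example}\label{ex:theta}
For $g_0$ as in \eqref{eq:g0} we have $P=\{0,\frac12,\frac34\}$ and $P'=\{0,\frac14,\frac12\}$. The formulas $\theta\mapsto\frac{\theta+\varepsilon}3$ give, in cyclic order,
\[
\begin{array}{c|cccccc}
\text{piece}&T_{[0,1/2]}&D_{1/2}&T_{[1/2,3/4]}&D_{3/4}&T_{[3/4,1]}&D_0\\ \hline
\text{arc}&(0,\frac16)&(\frac16,\frac13)&(\frac13,\frac7{18})&(\frac7{18},\frac49)&(\frac49,\frac12)&(\frac12,1)\\[2pt]
\text{image piece}&T_{[0,1/4]}&D_{1/4}&T_{[1/4,1/2]}&D_{1/2}&T_{[1/2,1]}&D_0\\[2pt]
\text{image arc}&(0,\frac1{18})&(\frac1{18},\frac19)&(\frac19,\frac16)&(\frac16,\frac13)&(\frac13,\frac12)&(\frac12,1)\\[2pt]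
\text{slope of }\Theta_U&\frac13&\frac13&1&3&3&1
\end{array}
\]
For instance $[\frac12,\frac34]$ has digits $1,0$, so its arc is the image of $(0,\frac16)$ under $\theta\mapsto\frac{\theta+1}3$, and $\omega_{3/4}$ is the image of $(\frac16,\frac13)$ under the same map. On $D_0$ the piece map is the identity.
\end{example}

\begin{proposition}\label{prop:hg}
The bijection $h_g$ extends to a quasiconformal homeomorphism $H$ of $\overline{\mathbb C}$, and $h_g\in QS(J)$.
\end{proposition}

\begin{proof}
\emph{Definition of $H$.} Apply Lemma~\ref{lem:model} twice, with a common $\delta$: to $\Theta_U$, with the $b_j$ equal to the angles of the rays in the curves $C_t$, $t\in P$; and to $\Theta_Y=g$, with the $b_j$ equal to the points of $P$. Let $H$ be the first map $F$ in the coordinates $(p,\theta)$ on $U\setminus\{\infty\}$ and the second in the coordinates $(p,t)$ on $Y\setminus\{\xi\}$, with $H(\infty)=\infty$ and $H(\xi)=\xi$. On $T_{I_i}\setminus(U\cup Y)$ and on $D_t\setminus U$ let $H$ be the piece map, and let $H(x_t)=x_{g(t)}$ for $t\in P$. By Lemmas~\ref{lem:partition} and \ref{lem:tiles}(c) the sphere is the disjoint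 union of $U$, $Y$, $X_P$ and the sets $T_{I_i}\setminus(U\cup Y)$, $D_t\setminus U$, and $H$ maps each of them bijectively onto the corresponding set for $\mathcal P'$. So $H$ is a bijection of $\overline{\mathbb C}$, and $H|_J=h_g$. Since $p+2\pi i\theta=\log B$ and $-p+2\pi it=\log B_Y$ are conformal local coordinates, Lemma~\ref{lem:model}(a),(b) show that $H$ is continuous on $U$ and on $Y$ and $K$-qc on $U\setminus\{\infty\}$ and $Y\setminus\{\xi\}$.

\emph{Continuity off $X_P$.} Let $Q$ be the region where $H$ may differ from the piece maps: the union of $X_P\cup\{\infty,\xi\}$, of the points of $U$ with $p\ge\delta$ or $|\theta-b_j|\le p$ for some $j$, and of the points of $Y$ with $p\ge\delta$ or $|t-b_j|\le p$ for some $j$. Then $\Gamma_P\subset Q\subset U\cup Y\cup X_P$. The set $Q$ is closed. Indeed, consider a convergent sequence in $Q\cap U$. If $p\ge\epsilon>0$ along a subsequence, the limit lies in the compact set $Q\cap(\{p\ge\epsilon\}\cup\{\infty\})$. If $p\to0$, a subsequence lies in the sector at one $b_j$, and the limit lies in $X_P$ by Lemma~\ref{lem:sectors}. The same alternative applies in $Y$.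

On each of the open sets $T_{I_i}\setminus Q$ and $D_t\setminus Q$ the map $H$ equals the piece map. Outside $U\cup Y$ this is the definition. At a point of $U$ or $Y$ outside $Q$ the first case in the definition of $\tau$ applies, so $H$ multiplies $p$ by the slope of $\Theta_U$ or $g$ at its angle and acts on the angle by $\Theta_U$ or $g$, which is what the piece map does. By \eqref{eq:partition} and $\Gamma_P\subset Q$, these open sets cover $\overline{\mathbb C}\setminus Q$. Together with $U$ and $Y$ they cover $\overline{\mathbb C}\setminus X_P$. Hence $H$ is continuous off $X_P$ and locally $K$-qc off the finite set $X_P\cup\{\infty,\xi\}$.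

\emph{Continuity at $x_t$, $t\in P$.} Let $z_j\to x_t$ with $z_j\ne x_t$; then $z_j\notin X_P$ for large $j$. It suffices to show that every subsequence has a further subsequence along which $H(z_j)\to x_{g(t)}$. There are finitely many pieces, so we may assume one of the following.

(a) All $z_j$ lie in $Q\cap U$, or all lie in $Q\cap Y$. Then $p(z_j)\to0$, since otherwise a subsequence stays in a compact subset of the Fatou set while $x_t\in J$. Passing to a subsequence, $|\theta(z_j)-b|\le p(z_j)$ for one break point $b$, the angle of a ray in some $C_s$ with $s\in P$ (in $Y$: $|t(z_j)-b|\le p(z_j)$ with $b=s\in P$). By Lemma~\ref{lem:sectors}, $z_j\to x_s$, so $s=t$ by Lemma~\ref{lem:tiles}(b). By Lemma~\ref{lem:model}(b),(c), the points $H(z_j)$ have potentials tending to $0$ and lie in a sector with parameter $\kappa$ at $\Theta_U(b)$, the angle of a ray in $C_{g(t)}$ (in $Y$: at $g(t)$). Lemma~\ref{lem:sectors} gives $H(z_j)\to x_{g(t)}$.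

(b) All $z_j$ lie in $D_s\setminus Q$ for one $s\in P$. Then $x_t\in\overline{D_s}$, and $x_t\notin D_s$ because $x_t\in\Gamma_P$. So $x_t\in C_s\cap J=\{x_s\}$ and $s=t$. By Lemma~\ref{lem:tiles}(c), $H(z_j)=\chi_{g(t)}(f^{n(t)}(z_j))\to\chi_{g(t)}(\beta)=x_{g(t)}$.

(c) All $z_j$ lie in $T_{I_i}\setminus Q$ for one $i$. By Lemma~\ref{lem:approach}, $w_j=f^{n(I_i)}(z_j)\to\beta$, and after passing to a subsequence either all $w_j\in\mathbb H^-$ and $t$ is the left endpoint of $I_i$, or all $w_j\in\mathbb H^+$ and $t$ is the right endpoint. By Lemma~\ref{lem:ends}, $H(z_j)=\psi_{I_i'}(w_j)\to x_{t'}$, where $t'$ is the endpoint of $I'_i$ on the same side. As $g$ maps $I_i$ increasingly onto $I_i'$, we have $t'=g(t)$.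

\emph{Conclusion.} The map $H$ is a continuous bijection of $\overline{\mathbb C}$, hence a homeomorphism; it preserves orientation and is locally $K$-qc off a finite set, so it is $K$-qc by (F6). It fixes $\infty$, so $H|_{\mathbb C}$ is quasisymmetric for the Euclidean metric with some distortion function $\eta_0$. Since $\infty\in U$, the set $J$ is a compact subset of $\mathbb C$, on which $\sigma$ and the Euclidean metric differ by at most a factor $M_0\ge1$. So $h_g=H|_J$ is quasisymmetric for $\sigma$ with $\eta(s)=M_0^2\,\eta_0(M_0^2s)$.
\end{proof}

The following observation converts ``$h_g$ is M\"obius'' into identities between rational maps.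

\begin{lemma}\label{lem:identity}
If $h_g=M|_J$ with $M$ M\"obius, then $f^{n(I_i')}\circ M=f^{n(I_i)}$ on $\overline{\mathbb C}$ and $n(I_i)=n(I'_i)$ for every $i$.
\end{lemma}

\begin{proof}
On $J\cap T_{I_i}$ we have $M=\psi_{I'_i}\circ f^{n(I_i)}$, so the identity holds there. This set contains $x_m$, where $m$ is the midpoint of $I_i$, and it is relatively open in the perfect set $J$, so it is infinite. Two rational maps that agree on an infinite set are equal. Their degrees are $4^{n(I_i')}$ and $4^{n(I_i)}$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]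
The map $f$ is PCF with non-empty Fatou set by Section~\ref{sec:map}, and $J$ is not a cluster by Proposition~\ref{prop:cluster}. Let $h_{g_0}$ be built from the partitions \eqref{eq:g0}. By Proposition~\ref{prop:hg}, $h_{g_0}\in QS(J)$. The interval $[0,\frac12]$ has level $1$ and its image $[0,\frac14]$ has level $2$, so by Lemma~\ref{lem:identity} $h_{g_0}$ is not the restriction of a M\"obius map: the identity would read $f^2\circ M=f$, with degrees $16$ and $4$.
\end{proof}

\begin{remark}
The map $h_{g_0}$ is the identity on $J\cap D_0$ (Example~\ref{ex:theta}), and $D_0\supset V$ contains all the layers $L_j$ of Section~\ref{sec:cluster}. So the part of $J$ that separates $W$ from $U$ is fixed pointwise, while the limbs $D_{3/4}$ and $D_{1/2}$ are moved to $D_{1/2}$ and $D_{1/4}$.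
\end{remark}

\section{The action of Thompson's group}\label{sec:group}

\begin{proof}[Proof of Theorem~\ref{thm:thompson}]
\emph{The map $h_g$ depends only on $g$.} Halve one pair $I=I_i$, $I'=I_i'$, with midpoints $m$ and $g(m)$, and put $n=n(I)$. By \eqref{eq:halve}, $J\cap T_I$ is the union of $J\cap T_{I0}$, $J\cap T_{I1}$, $J\cap D_m$ and $\{x_m\}$, so we compare the new definition with the old piece map $\psi_{I'}\circ f^n$ on these sets. The map $f^n$ sends $T_{I\varepsilon}$ onto $T_\varepsilon$, where $\psi_\varepsilon\circ f=\mathrm{id}$, so the new piece map is $\psi_{I'\varepsilon}\circ f^{n+1}=\psi_{I'}\circ\psi_\varepsilon\circ f\circ f^n=\psi_{I'}\circ f^n$. It sends $D_m$ onto $D_{1/2}$, where $\chi_{1/2}\circ f=\mathrm{id}$, so the new piece map is $\chi_{g(m)}\circ f^{n+1}=\psi_{I'}\circ\chi_{1/2}\circ f\circ f^n=\psi_{I'}\circ f^n$. Finally $\psi_{I'}(f^n(x_m))=\psi_{I'}(x_{1/2})=x_{g(m)}$. So halving does not change $h_g$. Given two pairs of partitions for $g$, halve until both domain partitions are the partition into all intervals of one level $N$; the range partitions are then both its image under $g$.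 Hence $h_g$ depends only on $g$. Every dyadic $t$ is an endpoint for large $N$, so
\begin{equation}\label{eq:roots}
h_g(x_t)=x_{g(t)}\qquad\text{for every dyadic }t .
\end{equation}
By Proposition~\ref{prop:hg}, $h_g\in QS(J)$ and $h_g$ extends to a quasiconformal homeomorphism of $\overline{\mathbb C}$.

\emph{Homomorphism and injectivity.} Given $g_1,g_2\in\mathbb T$, halve until the range partition of $g_2$ and the domain partition of $g_1$ both consist of all intervals of one level $N$. If $g_2(I)=I'$ and $g_1(I')=I''$, then $\psi_{I''}\circ f^{n(I')}\circ\psi_{I'}\circ f^{n(I)}=\psi_{I''}\circ f^{n(I)}$, which is the piece map of $g_1g_2$ on $T_I$. On $D_t$ we have $\chi_{g_1g_2(t)}\circ f^{n(g_2(t))}\circ\chi_{g_2(t)}\circ f^{n(t)}=\chi_{g_1g_2(t)}\circ f^{n(t)}$, and on roots \eqref{eq:roots} applies. So $h_{g_1}h_{g_2}=h_{g_1g_2}$. If $g\ne\mathrm{id}$, then $g(t)\ne t$ for some $t$ in the dense set of dyadic points, and $h_g(x_t)=x_{g(t)}\ne x_t$ by Lemma~\ref{lem:tiles}(b).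

\emph{Only the identity is M\"obius.} Let $h_g=M|_J$, with partitions of at least two intervals. By Lemma~\ref{lem:identity}, $n(I_i)=n(I_i')$ for all $i$, so $g$ has slope $1$ and is the rotation by the dyadic rational $g(0)$. Thus $g^q=\mathrm{id}$ for some power $q$ of $2$, so $M^q$ is the identity on the infinite set $J$ and hence everywhere. Degrees cannot exclude rotations, and we use the local degree $3$ at $\infty$, which is prime to $2$. By Lemma~\ref{lem:identity}, $f^n\circ M=f^n$ for some $n\ge1$. So $z=M(\infty)$ satisfies $f^n(z)=\infty$, and $f^n$ has local degree $3^n$ at $z$, as it has at $\infty$. This local degree is the product of the local degrees of $f$ at $z,f(z),\dots,f^{n-1}(z)$, each of which is at most $3$, so each equals $3$. The only pole of order $3$ is $\infty$, so $f^{n-1}(z)=\infty$; then $f^{n-2}(z)$ is a pole of order $3$, and continuing we reach $z=\infty$. Hence $M(z)=\lambda z+\nu$. Since $f^n(z)\sim k_nz^{3^n}$ at $\infty$ with $k_n\ne0$, the identity $f^n\circ M=f^n$ gives $\lambda^{3^n}=1$, and $M^q=\mathrm{id}$ gives $\lambda^q=1$. As $3^n$ and $q$ are coprime, $\lambda=1$. Then $M^q(z)=z+q\nu$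 forces $\nu=0$. So $h_g=\mathrm{id}$, and $g=\mathrm{id}$ by injectivity.

\emph{Consequences.} An infinite simple group has no non-trivial finite quotient, so $\mathbb T$ is not residually finite. It is finitely generated, so by (F8) it is not linear. The group $PSL_2(\mathbb C)$ of M\"obius transformations is linear via the adjoint representation, so $\mathbb T$ does not embed in it. Since $QS(J)$ contains a copy of $\mathbb T$, it is not isomorphic to a group of M\"obius transformations. Finally let $\iota:J\to X$ be quasisymmetric. Then $h\mapsto\iota\circ h\circ\iota^{-1}$ is an isomorphism $QS(J)\to QS(X)$. If $X$ were rigid, each element of $QS(X)$ would be the restriction of a M\"obius map, unique because $X$ is infinite. By uniqueness this assignment is an injective homomorphism $QS(X)\to PSL_2(\mathbb C)$, and $QS(J)$ would be isomorphic to a group of M\"obius transformations, which we have just excluded.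
\end{proof}

\begin{thebibliography}{9}

\bibitem{CFP} Cannon, Floyd and Parry, \emph{Enseign. Math.} 42 (1996).

\bibitem{Engelking} Engelking, \emph{General Topology}.

\bibitem{GYZ} Yan Gao, Luxian Yang and Jinsong Zeng, \emph{Rigidity of McMullen Julia sets}, arXiv:2606.24520 (2026).

\bibitem{Milnor} Milnor, \emph{Dynamics in One Complex Variable}.

\end{thebibliography}
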